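\title{Every maximal planar graph has a planar straight-line dominance drawing}

\begin{abstract}
A dominance drawing of a directed acyclic graph places the vertices in the plane so that $u$ reaches $v$ exactly when both coordinates of $u$ are at most those of $v$. We prove that every maximal planar graph has an $st$-orientation that admits a planar straight-line dominance drawing. The outer face and the positions of the source and the sink on it are arbitrary, and every orientation induced by a canonical ordering works. Two tree traversals fix the order of the coordinates; planarity then becomes a system of inequalities in the gaps between consecutive coordinates, one for each inner face, which we solve with gaps of widely different orders of magnitude. The required order of magnitudes is consistent whenever every vertex other than the source and the middle vertex of the outer face has in-degree at least two. A refinement gives a sufficient condition without degree hypothesis.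
\end{abstract}

\section{Introduction}

A \emph{plane graph} is a planar graph with a fixed embedding, that is, a clockwise order of the edges around each vertex and a choice of the outer face. A directed plane graph is an \emph{$st$-plane graph} if it is acyclic, has exactly one source $s$ and exactly one sink $t$, and both $s$ and $t$ lie on the outer face. An \emph{$st$-orientation} of an undirected plane graph is an orientation of its edges that makes it an $st$-plane graph, for some choice of $s$ and $t$.

A \emph{planar straight-line drawing} maps the vertices to distinct points of the plane and each edge to the segment between its end-vertices, so that two edges share no point other than a common end-vertex and no edge passes through a vertex other than its own end-vertices. For an $st$-plane graph the drawing must also \emph{respect the embedding}: it shows the prescribed clockwise orders and the prescribed outer face. A \emph{dominance drawing} of a directed acyclic graph is a drawing such that, for any two distinct vertices $u$ and $v$,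
\[
\text{there is a directed path from $u$ to $v$}\iff x(u)\le x(v)\ \text{ and }\ y(u)\le y(v).
\]
In such a drawing reachability, a global property of the graph, is decided by two comparisons of numbers. A \emph{planar straight-line dominance drawing} has both properties. We answer the following question from~\cite{ABDFGO}.

\medskip
\noindent\textbf{Question.} Does every maximal planar graph, with a suitably chosen outer face, have an $st$-orientation that admits a planar straight-line dominance drawing?
\medskip

For at most two vertices there is nothing to prove: take a single point, or the edge from $(0,0)$ to $(1,1)$. A \emph{triangulation} is a maximal plane graph with $n\ge 3$ vertices; it is simple, and all its faces, including the outer one, are triangles. An \emph{$st$-triangulation} is an $st$-plane graph whose underlying graph is a triangulation. Its outer face consists of $s$, $t$ and a third vertex, always called $r$; since $s$ is a source and $t$ a sink, the outer edges are $s\to r$, $r\to t$ and $s\to t$.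

Each of the two requirements can be met alone. An $st$-triangulation has a planar straight-line drawing, respecting the embedding, in which every edge goes strictly upward~\cite{DT,Kelly}. Its reachability relation is the intersection of two linear orders (Proposition~\ref{prop:realizer}), so the ranks in these orders satisfy the dominance condition. Neither construction gives the other property. Ranks put the triangle $s\to r\to t$, $s\to t$ at the collinear points $(0,0),(1,1),(2,2)$. An upward drawing does suffice when a directed path visits all vertices: compress the drawing horizontally until all edges are almost vertical and rotate it clockwise by $45^\circ$, so that both coordinates increase along the path. But the same operation places the higher of any two vertices above and to the right of the lower one, which is wrong as soon as neither of them reaches the other.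

In a triangulation the two requirements interact in every face. A face has the form $a\to v\to c$, $a\to c$. Dominance confines $v$ to the rectangle with opposite corners $a$ and $c$, and planarity prescribes on which side of the diagonal $ac$ it lies. Once the orders of the $x$- and $y$-coordinates are fixed, the unknowns are the $2n-2$ gaps between consecutive coordinates, and the $2n-5$ inner faces impose $2n-5$ quadratic inequalities on them. This count leaves some room and the orientation is ours to choose, which suggests a positive answer; the task is to choose an orientation for which the system can be solved for all $n$ at once.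

\begin{theorem}\label{thm:main}
Let $G$ be a maximal planar graph with $n\ge3$ vertices, embedded with any of its faces as the outer face, and let $(s,r,t)$ be any labeling of the three vertices of that face. Then $G$ has an $st$-orientation with source $s$ and sink $t$ that has a planar straight-line dominance drawing.
\end{theorem}

So the answer to the question is yes. The orientation is chosen to satisfy the hypothesis of the next theorem, whose proof occupies most of the paper.

\begin{theorem}\label{thm:H}
Let $D$ be an $st$-triangulation satisfying
\begin{itemize}
\item[\textup{(H)}] every vertex other than $s$ and $r$ has in-degree at least $2$.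
\end{itemize}
Then $D$ has a planar straight-line dominance drawing.
\end{theorem}

Section~\ref{sec:K4} shows the method, and the role of (H), on four vertices. Section~\ref{sec:canonical} derives Theorem~\ref{thm:main} from Theorem~\ref{thm:H}. Sections~\ref{sec:leftright}--\ref{sec:weights} apply to every $st$-triangulation and reduce the existence of a drawing to the acyclicity of an auxiliary digraph; hypothesis (H) enters only in Section~\ref{sec:cycles}, where acyclicity is proved. Section~\ref{sec:beyond} gives a criterion without degree condition (Theorem~\ref{thm:wild}), which is not needed for Theorem~\ref{thm:main}.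

\section{The method on four vertices}\label{sec:K4}

Three points $a,v,c$ form a counterclockwise triple exactly when $\det(v-a,\,c-v)>0$, that is, when
\begin{equation}\label{eq:ccw}
(y_v-y_a)(x_c-x_v)<(x_v-x_a)(y_c-y_v),
\end{equation}
and a clockwise triple exactly when the reverse strict inequality holds.

Let $K_4$ have the counterclockwise outer triangle $s,r,t$ and the inner vertex $v$. An $st$-orientation with source $s$ and sink $t$ is determined by the direction of the edge $rv$. In both cases a directed path visits all four vertices, so drawings exist by the compression argument of the introduction. We find them in a way that generalizes.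

\subsection*{Orientation A: $r\to v$}
Both coordinates must increase along $s,r,v,t$. For $u\in\{r,v,t\}$ let $\alpha_u>0$ and $\beta_u>0$ be the gaps in $x$ and in $y$ between $u$ and its predecessor on this path. The drawing is correct if and only if $(s,r,v)$ and $(s,v,t)$ are counterclockwise and $(r,v,t)$ is clockwise. By~\eqref{eq:ccw} this reads
\[
\beta_r\,\alpha_v<\alpha_r\,\beta_v,\qquad (\beta_r+\beta_v)\,\alpha_t<(\alpha_r+\alpha_v)\,\beta_t,\qquad \alpha_v\,\beta_t<\beta_v\,\alpha_t .
\]
Keep all gaps at most $1$ and, in each inequality, make the first factor on the left negligible against both factors on the right. If $\beta_r\ll\beta_v$, then $\beta_r+\beta_v$ is of the order of $\beta_v$, and $\alpha_r+\alpha_v$ is at least $\alpha_r$. So we demand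
\[
\alpha_r,\beta_v\gg\beta_r,\qquad \alpha_r,\beta_t\gg\beta_v,\qquad \beta_v,\alpha_t\gg\alpha_v .
\]
These six demands contain no cycle, so they can be met in turn: take $\alpha_r=\alpha_t=\beta_t=1$, then $\beta_v=\varepsilon$, then $\alpha_v=\beta_r=\varepsilon^2$. The inequalities become $\varepsilon^4<\varepsilon$, $\ \varepsilon+\varepsilon^2<1+\varepsilon^2$ and $\varepsilon^2<\varepsilon$, which hold for $0<\varepsilon<1$. For $\varepsilon=\frac12$, after scaling by $4$, we get $s=(0,0)$, $r=(4,1)$, $v=(5,3)$, $t=(9,7)$.

\subsection*{Orientation B: $v\to r$}
Now the path is $s,v,r,t$, and $v$ has in-degree $1$. The triple $(s,v,t)$ must be counterclockwise and $(s,v,r)$ clockwise: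
\[
\beta_v\,(\alpha_r+\alpha_t)<\alpha_v\,(\beta_r+\beta_t),\qquad \alpha_v\,\beta_r<\beta_v\,\alpha_r .
\]
The same recipe demands $\alpha_v\gg\beta_v$ for the first inequality and $\beta_v\gg\alpha_v$ for the second. The recipe asks the last edge into the middle vertex of a face to be almost horizontal when the face lies on its left and almost vertical when the face lies on its right; a vertex with a single incoming edge cannot grant both. Hypothesis (H) excludes this conflict.

\medskip
The general proof follows orientation A. It has to supply two orders for the coordinates when some vertices are incomparable, a proof that correctly oriented faces give a planar drawing, a rule that identifies the dominant gap in a coordinate difference, and a proof that under (H) the demands never form a cycle.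

\section{Canonical orderings}\label{sec:canonical}

Let $G$ be a triangulation with outer face $s,r,t$. For an ordering $v_1,\dots,v_n$ of its vertices let $G_k$ be the plane subgraph induced by $v_1,\dots,v_k$. The ordering is \emph{canonical} if $v_1=s$, $v_2=r$, $v_n=t$ and, for $3\le k\le n$, the vertex $v_k$ lies in the outer face of $G_{k-1}$ and its neighbors in $G_{k-1}$ form an interval with at least two elements of the outer path of $G_{k-1}$ from $v_1$ to $v_2$. (For $k=3$ this path is the edge $v_1v_2$; for $k\ge4$ the outer boundary of $G_{k-1}$ is a cycle through the edge $v_1v_2$, and the path is the rest of that cycle.) De Fraysseix, Pach and Pollack~\cite{FPP} prove that a canonical ordering exists for every labeling $(s,r,t)$ of the outer face. The \emph{canonical orientation} defined by it directs each edge from the smaller to the larger index.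

\begin{lemma}\label{lem:canonical}
Every canonical orientation is an $st$-orientation with source $s$ and sink $t$, and it satisfies \textup{(H)}.
\end{lemma}

\begin{proof}
The orientation is acyclic, $v_1$ is a source and $v_n$ is a sink. The vertex $v_2$ has the in-edge $v_1\to v_2$, and each $v_k$ with $k\ge3$ has at least two earlier neighbors. So $v_1$ is the only source and (H) holds. The vertices $v_1,v_2$ are adjacent to $v_n$ and hence are not sinks. Let $3\le k<n$. Then $v_k$ is an inner vertex of $G$, so the faces around it are inner triangles, and their sides opposite to $v_k$ form a cycle on the neighbors of $v_k$ that has $v_k$ in its interior. If $v_k$ were a sink, all its neighbors, and with them this cycle, would belong to the induced subgraph $G_{k-1}$, and $v_k$ would not lie in the outer face of $G_{k-1}$.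
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:H}]
Take a canonical ordering for the given labeling $(s,r,t)$ and apply Lemma~\ref{lem:canonical} and Theorem~\ref{thm:H}.
\end{proof}

No property of the ordering beyond the definition was used. Hence, for every outer face and every labeling $(s,r,t)$, \emph{every} canonical orientation has a planar straight-line dominance drawing.

\section{Left and right in an $st$-triangulation}\label{sec:leftright}

From now on $D$ is an $st$-triangulation with $n$ vertices. We write $u\preceq v$ if $u=v$ or there is a directed path from $u$ to $v$ (we say that $u$ \emph{reaches} $v$), and $u\prec v$ if moreover $u\ne v$. This is a partial order with minimum $s$ and maximum $t$.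

We assume that $s,r,t$ is the counterclockwise order of the outer triangle. This loses nothing: otherwise draw the mirror image of $D$ and then exchange the two coordinates, which preserves dominance and planarity and restores the embedding.

\subsection*{The reference drawing}
Fix a planar straight-line drawing $\Gamma_0$ of $D$ that respects the embedding and in which each edge strictly increases the vertical coordinate, called \emph{height}; it exists by~\cite{DT,Kelly}. It serves only to speak of left and right. All of $\Gamma_0$ lies in the closed triangle $\Delta$ with corners $s,r,t$; the lowest vertex is $s$, the highest is $t$, the left boundary of $\Delta$ is the edge $s\to t$ and the right boundary is the path $s\to r\to t$. The in-edges of a vertex are ordered from left to right just below it, and the out-edges just above it. These orders depend only on the embedding: they are read off from the clockwise order around the vertex, cut where in-edges and out-edges meet (at $s$ and $t$, cut at the outer face).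

A directed path is a curve with exactly one point at each height in its range, so two paths can be compared at each common height. We use two facts.
\begin{itemize}
\item[(S1)] If two directed paths have no common point at the heights in an interval contained in both ranges, then one is left of the other at all these heights. A common point of two paths is a common vertex or lies on a common edge.
\item[(S2)] If two distinct directed paths from $m$ to $v$ share only the vertices $m$ and $v$, then the one whose first edge is to the left at $m$ has its last edge to the left at $v$.
\end{itemize}
Fact (S1) holds by continuity of the horizontal distance and by planarity. In (S2) a common edge could only be $m\to v$, which would make the paths equal; so the paths are disjoint strictly between the heights of $m$ and $v$, and (S1) applies.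

\subsection*{Two trees}
For $v\ne s$ let $p_L(v)$ and $p_R(v)$ be the tails of the leftmost and the rightmost in-edge of $v$. For $v\ne t$ let $q_L(v)$ and $q_R(v)$ be the heads of the leftmost and the rightmost out-edge of $v$. For $i\in\{L,R\}$ the edges $p_i(v)\to v$ form a spanning tree $T_i$ rooted at $s$, because iterating $p_i$ descends in height and can stop only at $s$. Let $P_i(v)$ be the path of $T_i$ from $s$ to $v$. Its vertices, including $v$, are the \emph{$T_i$-ancestors} of $v$, and $\operatorname{lca}_i(u,v)$ is the last common vertex of $P_i(u)$ and $P_i(v)$. Vertices with the same parent in $T_i$ are \emph{$T_i$-siblings}; they are ordered from left to right as heads of out-edges of the parent.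

\subsection*{Faces}
For $v\ne s,t$ let $\lambda(v)$ be the face at $v$ between its leftmost in-edge and its leftmost out-edge, and $\rho(v)$ the face between its rightmost in-edge and its rightmost out-edge. These are the only two places around $v$ where an in-edge is followed by an out-edge. Every face is an acyclically oriented triangle $a\to v\to c$, $a\to c$, with exactly one middle vertex $v$, so it is $\lambda(v)$ or $\rho(v)$ for exactly one $v$. The outer face is $\rho(r)$. The inner faces are therefore
\begin{itemize}
\item $\lambda(v)=(p_L(v),v,q_L(v))$ for $v\ne s,t$; this triangle lies to the left of $v$, so $v$ is to the right of the edge $p_L(v)\to q_L(v)$ and the triple is counterclockwise in $\Gamma_0$;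
\item $\rho(v)=(p_R(v),v,q_R(v))$ for $v\ne s,t,r$; here $v$ is to the left of the edge $p_R(v)\to q_R(v)$ and the triple is clockwise in $\Gamma_0$.
\end{itemize}

\subsection*{Two orders}
The \emph{preorder} of a rooted tree with ordered children lists the root and then, recursively, the subtrees of the children in their order. Each subtree is an interval that starts with its root; and if neither of $u,v$ is an ancestor of the other, they appear in the order of the children of their lowest common ancestor that lead to them. Define
\begin{align*}
<_x&:\ \text{the preorder of $T_R$, with children visited from left to right},\\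
<_y&:\ \text{the preorder of $T_L$, with children visited from right to left}.
\end{align*}
The words \emph{earlier} and \emph{later sibling} refer to these visiting orders. The intention is that of two incomparable vertices the left one gets the smaller $x$ and the larger $y$. The tree $T_R$ suits $<_x$ because a left-to-right traversal enters $v$ through its rightmost in-edge, hence after all other in-neighbors of $v$ (Lemma~\ref{lem:edge}). Figure~\ref{fig:six} shows an example.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,>=stealth]
\begin{scope}
\foreach \nm/\px/\py/\lab in {s/0/0/s,r/5/1.2/r,a/1.9/2.1/v_3,b/0.75/3.2/v_4,c/2.3/3.2/v_5,t/0/6/t}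
  \node[circle,draw,inner sep=0.5pt,minimum size=4.6mm] (\nm) at (\px,\py) {\small$\lab$};
\foreach \fr/\too in {s/a,s/b,a/c,s/t,b/t,a/t,c/t} \draw[->,gray] (\fr)--(\too);
\foreach \fr/\too in {s/r,r/a,a/b,r/c,r/t} \draw[->,very thick] (\fr)--(\too);
\node at (2.5,-0.8) {$T_R$: $\ s<_x r<_x v_3<_x v_4<_x v_5<_x t$};
\end{scope}
\begin{scope}[xshift=7cm]
\foreach \nm/\px/\py/\lab in {s/0/0/s,r/5/1.2/r,a/1.9/2.1/v_3,b/0.75/3.2/v_4,c/2.3/3.2/v_5,t/0/6/t}
  \node[circle,draw,inner sep=0.5pt,minimum size=4.6mm] (\nm) at (\px,\py) {\small$\lab$};
\foreach \fr/\too in {r/a,a/b,r/c,r/t,b/t,a/t,c/t} \draw[->,gray] (\fr)--(\too);
\foreach \fr/\too in {s/r,s/a,s/b,s/t,a/c} \draw[->,very thick] (\fr)--(\too);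
\node at (2.5,-0.8) {$T_L$: $\ s<_y r<_y v_3<_y v_5<_y v_4<_y t$};
\end{scope}
\end{tikzpicture}
\caption{An upward drawing of the orientation given by the canonical ordering $s,r,v_3,v_4,v_5,t$ of a triangulation on six vertices. Left, in bold: the tree $T_R$ of rightmost in-edges, with its left-to-right preorder. Right, in bold: the tree $T_L$ of leftmost in-edges, with its right-to-left preorder. The two orders disagree only on $v_4,v_5$, the only pair not joined by a directed path.}
\label{fig:six}
\end{figure}

\subsection*{Mirror symmetry}
Reflection in a vertical line exchanges left and right, $T_L$ and $T_R$, $<_x$ and $<_y$, $\lambda$ and $\rho$. It does not preserve the position of $r$: the face $\lambda(r)$ is inner, while $\rho(r)$ is the outer face. We appeal to symmetry only when the position of $r$ plays no role, or with the restriction $v\ne r$ that makes $\rho(v)$ an inner face.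

\section{The two orders realize reachability}\label{sec:orders}

\begin{lemma}\label{lem:edge}
If $u\to v$ is an edge, then $u<_xv$ and $u<_yv$.
\end{lemma}

\begin{proof}
The position of $r$ is irrelevant, so by symmetry it suffices to treat $<_x$. If $u\in P_R(v)$, then $u<_xv$. By acyclicity $v\notin P_R(u)$. In the remaining case $m=\operatorname{lca}_R(u,v)$ differs from $u$ and $v$. Let $Q$ be the part of $P_R(v)$ from $m$ to $v$, and let $Q'$ be the part of $P_R(u)$ from $m$ to $u$ followed by the edge $u\to v$. These paths are distinct and share only $m$ and $v$. If $v<_xu$, then $Q$ leaves $m$ to the left of $Q'$, so by (S2) it enters $v$ to the left of $Q'$. But $Q$ enters $v$ by the rightmost in-edge.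
\end{proof}

\begin{proposition}\label{prop:realizer}
For distinct vertices $u,v$: $u\prec v$ if and only if $u<_xv$ and $u<_yv$.
\end{proposition}

\begin{proof}
If $u\prec v$, apply Lemma~\ref{lem:edge} along a path. Conversely, let $u<_xv$ and $u<_yv$ and suppose that $u$ does not reach $v$. By the first part $v$ does not reach $u$ either. We show that $u$ is enclosed by $P_L(v)$ and $P_R(v)$ and can escape only through a vertex that reaches $v$.

Let $\Sigma$ be a directed path from $v$ to $t$, and for $i\in\{L,R\}$ let $\Pi_i$ be $P_i(v)$ followed by $\Sigma$, a directed path from $s$ to $t$. Since $u$ and $v$ are incomparable, $m_i=\operatorname{lca}_i(u,v)$ differs from $u$ and $v$. The part of $P_i(u)$ after $m_i$ has no vertex on $P_i(v)$, by the choice of $m_i$, and no vertex on $\Sigma$, since otherwise $v\preceq u$. By (S1) it stays, up to its endpoint $u$, on the side of $\Pi_i$ on which it leaves $m_i$. From $u<_xv$ we see that $P_R(u)$ leaves $m_R$ to the left of $\Pi_R$, and from $u<_yv$ that $P_L(u)$ leaves $m_L$ to the right of $\Pi_L$. Thus $u$ is strictly left of $\Pi_R$ and strictly right of $\Pi_L$.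

From the height of $v$ upward $\Pi_L$ and $\Pi_R$ coincide, and $u$ cannot be on both sides of one point. So $u$ is lower than $v$, right of $P_L(v)$ and left of $P_R(v)$. Take a directed path $W$ from $u$ to $t$. If $W$ meets $P_L(v)\cup P_R(v)$ below the height of $v$, then by (S1) they share a vertex $w$, and $u\preceq w\preceq v$. Otherwise $W$ stays between $P_L(v)$ and $P_R(v)$ at all heights from $u$ up to, but excluding, the height of $v$; both paths end at $v$, so $W$ passes through $v$. In both cases $u\prec v$, a contradiction.
\end{proof}

Given positive \emph{weights} $\alpha(u),\beta(u)$ for $u\ne s$, place each vertex $v$ at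
\begin{equation}\label{eq:coord}
x_v=\sum_{u\ne s,\ u\le_x v}\alpha(u),\qquad y_v=\sum_{u\ne s,\ u\le_y v}\beta(u).
\end{equation}
Thus $\alpha(u)$ is the gap between $u$ and its predecessor in $<_x$, and $\beta(u)$ the gap for $<_y$. Then $x_u\le x_v$ if and only if $u\le_xv$, and $y_u\le y_v$ if and only if $u\le_yv$. By Proposition~\ref{prop:realizer} the dominance condition holds for \emph{every} choice of positive weights. All the freedom in the weights is available for planarity.

\section{Planarity as a system of inequalities}\label{sec:planarity}

Planarity is a condition on all pairs of edges. For a triangulation with a triangular outer face it follows from one sign condition per face.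

\begin{lemma}\label{lem:planar}
Place the vertices of $D$ at points of the plane so that the three vertices of each inner face form a nondegenerate triangle with the same orientation as in $\Gamma_0$. Then the straight-line drawing is planar and respects the embedding.
\end{lemma}

\begin{proof}
The closed inner faces of $\Gamma_0$ triangulate $\Delta$. Let $\varphi\colon\Delta\to\mathbb R^2$ be the continuous map that is affine on each face and sends each vertex to its new position. It is injective and orientation-preserving on each face, and it maps each edge onto the segment that draws it. We show that $\varphi$ is injective.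

\emph{Counting preimages.} Traverse the boundary of each inner face counterclockwise in $\Gamma_0$. Every inner edge is traversed once in each direction, and the outer edges form the cycle $s,r,t$. The signed area of a closed polygon is the sum of $\frac12\det(p,q)$ over its directed sides $pq$, and its winding number around a point off the polygon is the sum of the signed angles subtended by the sides, divided by $2\pi$. In both sums, reversing a side changes the sign of its term, so inner edges cancel when we add over all faces. For the area, this shows that $\varphi(s),\varphi(r),\varphi(t)$ has positive signed area; it is a nondegenerate counterclockwise triangle $\Delta'$, and $\varphi$ maps $\partial\Delta$ bijectively onto $\partial\Delta'$. Call a point \emph{generic} if it lies on the image of no edge; generic points are dense. A counterclockwise triangle has winding number $1$ around the points inside it and $0$ around the points outside it. So a generic point is covered by the image of exactly one face if it lies in $\Delta'$, and of no face otherwise. In particular $\varphi(\Delta)\subseteq\Delta'$.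

\emph{Openness.} Let $z$ be an interior point of $\Delta$ and $U$ a neighborhood of $z$. Then $\varphi(U)$ contains a neighborhood of $\varphi(z)$. Inside a face, $\varphi$ is an affine bijection. On an inner edge, the two incident faces lie on opposite sides of the edge, and so do their images, because orientations are preserved. At an inner vertex, list the incident edges counterclockwise; the image of the face between two consecutive edges has at $\varphi(z)$ an angle in $(0,\pi)$ that turns counterclockwise from the image of the first edge to the image of the second. After a full round we return to the initial direction, so these angles add up to a positive multiple of $2\pi$ and cover all directions.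

\emph{Injectivity.} Suppose $\varphi(z)=\varphi(z')$ with $z\ne z'$. The points are not both on $\partial\Delta$; let $z$ be interior. Take disjoint neighborhoods $U$ of $z$ and $U'$ of $z'$ in $\Delta$. The set $\varphi(U)$ contains a disk around $\varphi(z)$. The points of $U'$ close to $z'$ in the interior of a face containing $z'$ are mapped onto a nonempty open subset of this disk. A generic point of that subset has a preimage in $U$ and another in $U'$. They lie in two different faces, since $\varphi$ is injective on each face. This contradicts the count above.

Since $\varphi$ is injective, the planarity of $\Gamma_0$ passes to the new drawing. The faces around each vertex have interior-disjoint images with the original orientations, so the clockwise orders are preserved, and the outer face is the exterior of $\Delta'$.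
\end{proof}

By~\eqref{eq:ccw}, Lemma~\ref{lem:planar} and the list of faces, it remains to choose weights such that the coordinates~\eqref{eq:coord} satisfy
\begin{align*}
(\mathrm L_v)\quad&(y_v-y_a)(x_c-x_v)<(x_v-x_a)(y_c-y_v), && a=p_L(v),\ c=q_L(v),\ v\ne s,t;\\
(\mathrm R_v)\quad&(x_v-x_a)(y_c-y_v)<(y_v-y_a)(x_c-x_v), && a=p_R(v),\ c=q_R(v),\ v\ne s,t,r.
\end{align*}
All four differences are positive, so $(\mathrm L_v)$ says that the slope increases at $v$ along $a\to v\to c$, and $(\mathrm R_v)$ says that it decreases.

\section{Weights of different orders of magnitude}\label{sec:weights}

\subsection*{The dominant weight of an interval}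
Each difference in $(\mathrm L_v)$ and $(\mathrm R_v)$ is a sum of weights over an interval of a preorder, and up to the factor $n-1$ such a sum equals its largest term. To know where the largest term is, we tie the sizes of the weights to the trees. Call the weights \emph{monotone} if, in both pairs $(\alpha,T_R)$ and $(\beta,T_L)$, the weight of a vertex is smaller than the weight of its parent (when the parent is not $s$) and smaller than the weight of each later sibling.

Let $p<_xq$ and $m=\operatorname{lca}_R(p,q)$. Then $m\ne q$, since an ancestor of $p$ does not come after $p$. The \emph{leader} $\ell_x(p,q)$ is the child of $m$ on $P_R(q)$. For $p<_yq$ the leader $\ell_y(p,q)$ is defined in the same way in $T_L$. By Lemma~\ref{lem:edge} both leaders exist for every edge $p\to q$. If $p$ is the parent of $q$ in the tree in question, the leader is $q$.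

\begin{lemma}\label{lem:interval}
Let the weights be monotone. If $p<_xq$, then
\[
\alpha(\ell_x(p,q))\le x_q-x_p\le(n-1)\,\alpha(\ell_x(p,q)).
\]
If $p<_yq$, then $\beta(\ell_y(p,q))\le y_q-y_p\le(n-1)\,\beta(\ell_y(p,q))$.
\end{lemma}

\begin{proof}
We prove the first statement; the second is the same statement about preorders for $T_L$. Let $m=\operatorname{lca}_R(p,q)$ and $q^*=\ell_x(p,q)$. The difference $x_q-x_p$ is the sum of $\alpha(u)$ over the at most $n-1$ vertices $u$ with $p<_xu\le_xq$. The leader is one of them: $q^*\le_xq$ as an ancestor of $q$, and $p<_xq^*$ because $p=m$ or $p$ lies in the subtree of an earlier sibling of $q^*$. Let $u$ be any of them. The subtree of $m$ is an interval that starts at $m$ and contains $p$ and $q$, so $u$ lies in it and $u\ne m$. Let $u^*$ be the child of $m$ on $P_R(u)$. Since $u\le_xq$, it is $q^*$ or an earlier sibling of $q^*$. Monotonicity gives $\alpha(u)\le\alpha(u^*)\le\alpha(q^*)$.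
\end{proof}

In Figure~\ref{fig:six}, for instance, $x_{v_5}-x_{v_3}=\alpha(v_4)+\alpha(v_5)$, the leader $\ell_x(v_3,v_5)$ is $v_5$, and monotonicity gives $\alpha(v_4)<\alpha(v_3)<\alpha(v_5)$.

In $(\mathrm L_v)$ the vertex $a$ is the $T_L$-parent of $v$, so $\ell_y(a,v)=v$; in $(\mathrm R_v)$ it is the $T_R$-parent, so $\ell_x(a,v)=v$. Bounding the left sides from above and the right sides from below by Lemma~\ref{lem:interval}, we see that for monotone weights it suffices to have
\begin{align*}
(\mathrm L'_v)\quad&(n-1)^2\,\beta(v)\,\alpha(\ell_x(v,c))<\alpha(\ell_x(a,v))\,\beta(\ell_y(v,c)), && a=p_L(v),\ c=q_L(v);\\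
(\mathrm R'_v)\quad&(n-1)^2\,\alpha(v)\,\beta(\ell_y(v,c))<\beta(\ell_y(a,v))\,\alpha(\ell_x(v,c)), && a=p_R(v),\ c=q_R(v).
\end{align*}
As in Section~\ref{sec:K4}, we want $\beta(v)$ negligible against both factors on the right of $(\mathrm L'_v)$, and $\alpha(v)$ negligible against both factors on the right of $(\mathrm R'_v)$. One of the two comparisons stays within a tree and should agree with monotonicity. It would not if $v$ were a $T_L$-ancestor of $q_L(v)$, for then $\ell_y(v,q_L(v))$ would be a child of $v$ and have smaller weight. The face $\lambda(v)$ prevents this.

\begin{lemma}\label{lem:notanc}
\textup{(a)} If $v\ne s,t$, then $v\notin P_L(q_L(v))$.\quad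
\textup{(b)} If $v\ne s,t,r$, then $v\notin P_R(q_R(v))$.
\end{lemma}

\begin{proof}
(a) Let $a=p_L(v)$ and $c=q_L(v)$. Since $\lambda(v)$ is an inner face, $a\to c$ is an edge and $v$ lies to its right, so $a\to c$ leaves $a$ to the left of $a\to v$. Suppose $v\in P_L(c)$, and let $Q$ be the edge $a\to v$ followed by the part of $P_L(c)$ from $v$ to $c$. The paths $Q$ and $a\to c$ are distinct and share only $a$ and $c$. By (S2), $a\to c$ enters $c$ to the left of the last edge of $Q$, which is the leftmost in-edge of $c$. This is impossible.

(b) The proof of (a) uses only that $\lambda(v)$ is an inner face. For $v\ne r$ the face $\rho(v)$ is inner, and (b) is the mirror image of (a).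
\end{proof}

The exclusion of $r$ in (b) is necessary, since $q_R(r)=t$ and $p_R(t)=r$; no inequality $(\mathrm R_r)$ is required, so it is harmless.

\subsection*{The precedence digraph}
We record all demands ``this weight is much larger than that one'' as arcs. The \emph{events} are the $2n-2$ symbols $X(u)$ and $Y(u)$, $u\ne s$, standing for $\alpha(u)$ and $\beta(u)$. The \emph{precedence digraph} $\mathcal H$ on the events has the following arcs.
\begin{itemize}
\item \emph{Parent arcs:} $X(p_R(u))\to X(u)$ if $p_R(u)\ne s$, and $Y(p_L(u))\to Y(u)$ if $p_L(u)\ne s$.
\item \emph{Sibling arcs:} $X(u')\to X(u)$ if $u'$ is a later $T_R$-sibling of $u$, and $Y(u')\to Y(u)$ if $u'$ is a later $T_L$-sibling of $u$.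
\item The \emph{left arc of $v$}, for $v\ne s,t$: $\ X(\ell_x(p_L(v),v))\to Y(v)$.
\item The \emph{right arc of $v$}, for $v\ne s,t,r$: $\ Y(\ell_y(p_R(v),v))\to X(v)$.
\end{itemize}
For orientation A of $K_4$ the tree $T_L$ is a star at $s$, and in $T_R$ the vertex $r$ has the children $v,t$. The arcs are the six demands of Section~\ref{sec:K4} together with $X(r)\to X(v)$, $X(r)\to X(t)$ and $Y(t)\to Y(r)$.

\begin{lemma}\label{lem:free}
For $v\ne s,t$ there is a path of parent and sibling arcs, with at least one arc, from $Y(\ell_y(v,q_L(v)))$ to $Y(v)$. For $v\ne s,t,r$ there is such a path from $X(\ell_x(v,q_R(v)))$ to $X(v)$.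
\end{lemma}

\begin{proof}
Let $c=q_L(v)$ and $m=\operatorname{lca}_L(v,c)$. By Lemma~\ref{lem:notanc}(a), $m\ne v$; let $v'$ be the child of $m$ on $P_L(v)$. Since $v<_yc$, the leader $\ell_y(v,c)$ is a later $T_L$-sibling of $v'$. A sibling arc leads from $Y(\ell_y(v,c))$ to $Y(v')$, and parent arcs lead along $P_L(v)$ from $Y(v')$ to $Y(v)$. For the second statement replace $L$, $y$, $Y$ by $R$, $x$, $X$ and use Lemma~\ref{lem:notanc}(b).
\end{proof}

It remains to say what ``much larger'' means. A weight must be smaller than the \emph{product} of any two earlier weights, so each weight is taken to be the square of the previous one. For an ordering $e_1,\dots,e_{2n-2}$ of the events put $w(e_i)=n^{-2^i}$. Then $w(e_i)\le n^{-2}$ for all $i$, and since $2^j+2^l\le 2^i$ for $j,l<i$,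
\begin{equation}\label{eq:w}
w(e_i)\le w(e_j)\,w(e_l)\quad\text{and}\quad w(e_i)\le w(e_j)^2\le n^{-2}\,w(e_j)\qquad\text{whenever } j,l<i .
\end{equation}

\begin{proposition}\label{prop:acyclic}
If $\mathcal H$ is acyclic, then $D$ has a planar straight-line dominance drawing.
\end{proposition}

\begin{proof}
Let $e_1,\dots,e_{2n-2}$ be a topological order of $\mathcal H$, so that every arc goes from an earlier to a later event, and put $\alpha(u)=w(X(u))$, $\beta(u)=w(Y(u))$. The parent and sibling arcs make the weights monotone.

Let $v\ne s,t$, $a=p_L(v)$, $c=q_L(v)$. The event $Y(v)$ comes after $X(\ell_x(a,v))$ by the left arc of $v$ and after $Y(\ell_y(v,c))$ by Lemma~\ref{lem:free}. So~\eqref{eq:w} gives $\beta(v)\le\alpha(\ell_x(a,v))\,\beta(\ell_y(v,c))$. Multiplying by $(n-1)^2\alpha(\ell_x(v,c))\le(n-1)^2n^{-2}<1$ yields $(\mathrm L'_v)$.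

Let $v\ne s,t,r$, $a=p_R(v)$, $c=q_R(v)$. The event $X(v)$ comes after $Y(\ell_y(a,v))$ by the right arc of $v$ and after $X(\ell_x(v,c))$ by Lemma~\ref{lem:free}. So $\alpha(v)\le\beta(\ell_y(a,v))\,\alpha(\ell_x(v,c))$, and $(n-1)^2\beta(\ell_y(v,c))<1$ yields $(\mathrm R'_v)$.

Hence all $(\mathrm L_v)$ and $(\mathrm R_v)$ hold, the drawing~\eqref{eq:coord} is planar and respects the embedding by Lemma~\ref{lem:planar}, and it is a dominance drawing by Section~\ref{sec:orders}.
\end{proof}

\begin{remark}
The coordinates are rational. Multiplying them by $n^{2^{2n-2}}$ makes every weight a power of $n$ with nonnegative exponent and puts the drawing on the integer grid.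
\end{remark}

\section{Cycles in the precedence digraph}\label{sec:cycles}

Parent and sibling arcs stay within one tree; the left and right arcs pass between the trees, and they are the source of possible cycles. To control them we look for a quantity that never decreases along an arc. The event $X(u)$ belongs to the tree edge $p_R(u)\to u$ and $Y(u)$ to the tree edge $p_L(u)\to u$, and the tails of these edges have the required property. Define the \emph{key} of an event by
\[
\kappa(X(u))=p_R(u),\qquad \kappa(Y(u))=p_L(u),
\]
and call an arc \emph{tight} if its two ends have the same key.

\begin{lemma}\label{lem:key}
Let $D$ be any $st$-triangulation.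
\begin{itemize}
\item[\textup{(a)}] The left arc of $v$ is tight if and only if $p_L(v)\in P_R(v)$, and the right arc of $v$ is tight if and only if $p_R(v)\in P_L(v)$.
\item[\textup{(b)}] Every directed cycle of $\mathcal H$ contains a tight left arc, of some vertex $v$, and a tight right arc, of some vertex $z$, with $p_L(v)=p_R(z)$.
\end{itemize}
\end{lemma}

\begin{proof}
We check that $\kappa(e)\preceq\kappa(e')$ for every arc $e\to e'$. For a parent arc the keys are $p_i(p_i(u))\prec p_i(u)$, so parent arcs are never tight. Siblings have the same parent, so sibling arcs are always tight. For the left arc of $v$, the $T_R$-parent of the leader $\ell_x(p_L(v),v)$ is $\operatorname{lca}_R(p_L(v),v)$, so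
\[
\kappa\bigl(X(\ell_x(p_L(v),v))\bigr)=\operatorname{lca}_R(p_L(v),v)\preceq p_L(v)=\kappa(Y(v)),
\]
with equality if and only if $p_L(v)\in P_R(v)$. For the right arc of $v$ the keys are $\operatorname{lca}_L(p_R(v),v)\preceq p_R(v)$, with equality if and only if $p_R(v)\in P_L(v)$. This proves (a).

Since $\preceq$ is a partial order, the key is a constant $k$ on a cycle. All arcs of the cycle are tight, and none is a parent arc. Sibling arcs lead from later to earlier siblings of one tree and cannot close a cycle by themselves. So the cycle contains a left or a right arc. Left arcs are the only arcs from $X$-events to $Y$-events and right arcs the only arcs back, so it contains both. Their heads $Y(v)$ and $X(z)$ have keys $p_L(v)=k=p_R(z)$.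
\end{proof}

It now suffices to show that (H) leaves no tight right arc, that is, that the leftmost path into $v$ does not pass through $p_R(v)$. In fact the leftmost and the rightmost path into $v$ separate already at $s$. The reason is that the lowest vertex in a region enclosed by the two paths can be entered only from the bottom of the region. This is the only place where (H) is used.

\begin{lemma}\label{lem:disjoint}
Assume \textup{(H)} and let $v\ne s,r$. Then $P_L(v)$ and $P_R(v)$ share only the vertices $s$ and $v$, and $r\in P_R(v)$. In particular $p_R(v)\ne s$.
\end{lemma}

\begin{proof}
Since $v$ has in-degree at least $2$, the last edges of $P_L(v)$ and $P_R(v)$ differ. Let $m$ be the highest common vertex of the two paths other than $v$ (the vertex $s$ is common), and let $Q_L,Q_R$ be their parts from $m$ to $v$. They share only $m$ and $v$, and $Q_L$ enters $v$ to the left of $Q_R$, so by (S1) it is left of $Q_R$ at all heights strictly between $m$ and $v$. Let $\Omega$ be the closed region between them, and let $w$ be a lowest vertex in $\Omega$ other than $m$; it exists because $v\in\Omega$, and it is higher than $m$.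

We claim that all in-neighbors of $w$ lie in $\Omega$. An in-edge $e$ of $w$ that belongs to $Q_L\cup Q_R$ lies in $\Omega$. Any other in-edge $e$ meets the boundary $Q_L\cup Q_R$ at most in its endpoints, so it lies in $\Omega$ as soon as it runs in the interior of $\Omega$ just below $w$. This holds if $w$ is interior to $\Omega$. If $w\ne v$ lies on $Q_L$, the edge of $Q_L$ entering $w$ is the leftmost in-edge of $w$; so just below $w$ the edge $e$ is right of $Q_L$, and it is left of $Q_R$ because $w$ is. If $w\ne v$ lies on $Q_R$, the edge of $Q_R$ entering $w$ is the rightmost in-edge; so just below $w$ the edge $e$ is left of $Q_R$ and right of $Q_L$. If $w=v$, then $e$ lies between the leftmost and the rightmost in-edge of $v$, which are the last edges of $Q_L$ and $Q_R$.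

An in-neighbor of $w$ is lower than $w$ and lies in $\Omega$, so it is $m$. Hence $w$ has in-degree $1$, and (H) gives $w=r$. Since $s\to r$ is an edge, $m=s$, which proves the first claim. Moreover $r\in\Omega$, so the point of $Q_R$ at the height of $r$ is $r$ or lies to its right. No point of $\Delta$ lies to the right of $r$, so $r\in Q_R=P_R(v)$. Finally, $p_R(v)=s$ would mean that $P_R(v)$ has only the vertices $s$ and $v$, both different from $r$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:H}]
Let $z\ne s,t,r$. The vertex $p_R(z)$ lies on $P_R(z)$ and differs from $z$ and, by Lemma~\ref{lem:disjoint}, from $s$; by the same lemma it does not lie on $P_L(z)$. So no right arc is tight, $\mathcal H$ is acyclic by Lemma~\ref{lem:key}, and Proposition~\ref{prop:acyclic} applies.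
\end{proof}

With Section~\ref{sec:canonical}, this completes the proof of Theorem~\ref{thm:main}.

\begin{remark}\label{rem:fail}
Without (H) the digraph $\mathcal H$ always has a cycle. A vertex $v\ne s,r$ of in-degree $1$ is not $t$, which has the in-neighbors $s$ and $r$; its in-neighbor is its parent in both trees, so its left and right arcs are $X(v)\to Y(v)$ and $Y(v)\to X(v)$. This is the conflict met in orientation B of $K_4$.
\end{remark}

\section{Beyond the in-degree condition}\label{sec:beyond}

\begin{corollary}\label{cor:reverse}
Every $st$-triangulation in which all vertices other than $t$ and $r$ have out-degree at least $2$ has a planar straight-line dominance drawing.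
\end{corollary}

\begin{proof}
Reversing all edges gives a triangulation with source $t$, sink $s$ and third outer vertex $r$ that satisfies (H). Draw it by Theorem~\ref{thm:H} and rotate by $180^\circ$; the rotation preserves planarity and the embedding and reverses both coordinate orders.
\end{proof}

By Remark~\ref{rem:fail}, any further extension by this method must give up some left or right arcs. There is a second way to obtain $(\mathrm L'_v)$: compare the factors in pairs. Lemma~\ref{lem:free} gives $\beta(v)\ll\beta(\ell_y(v,c))$, and if the tree $T_R$ alone forces $\alpha(\ell_x(v,c))\ll\alpha(\ell_x(a,v))$, the left arc of $v$ is superfluous. Only tight arcs lie on cycles, and the following definition singles out the tight arcs for which this argument is not available. We keep the convention that $s,r,t$ is counterclockwise, that is, $r$ lies to the right of the edge $s\to t$.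

\begin{definition}
A vertex $v\ne s,t$ is \emph{left-wild} if $p_L(v)\in P_R(v)$ and $\operatorname{lca}_R(v,q_L(v))\in P_R(p_L(v))$. A vertex $v\ne s,t,r$ is \emph{right-wild} if $p_R(v)\in P_L(v)$ and $\operatorname{lca}_L(v,q_R(v))\in P_L(p_R(v))$.
\end{definition}

\begin{theorem}\label{thm:wild}
Let $D$ be an $st$-triangulation, with $r$ to the right of $s\to t$, in which no vertex $k$ satisfies both $k=p_L(v)$ for some left-wild $v$ and $k=p_R(z)$ for some right-wild $z$. Then $D$ has a planar straight-line dominance drawing.
\end{theorem}

\begin{proof}
Let $\mathcal H'$ be obtained from $\mathcal H$ by deleting the tight left arcs of the vertices that are not left-wild and the tight right arcs of the vertices that are not right-wild. A cycle of $\mathcal H'$ is a cycle of $\mathcal H$, so by Lemma~\ref{lem:key}(b) it contains a tight left arc of some $v$ and a tight right arc of some $z$ with $p_L(v)=p_R(z)$. These arcs were kept, so $v$ is left-wild and $z$ is right-wild, against the hypothesis. Thus $\mathcal H'$ is acyclic.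

Take the weights $w$ from a topological order of $\mathcal H'$. All parent and sibling arcs are present, so the weights are monotone and Lemma~\ref{lem:free} applies. In the proof of Proposition~\ref{prop:acyclic}, the inequality $(\mathrm L'_v)$ used in addition only the left arc of $v$, and $(\mathrm R'_v)$ only the right arc of $v$. It remains to treat the deleted arcs.

Suppose the left arc of $v$ is deleted, and let $a=p_L(v)$, $c=q_L(v)$, $m=\operatorname{lca}_R(v,c)$. The arc is tight, so $a\in P_R(v)$ by Lemma~\ref{lem:key}(a); hence $P_R(a)$ is an initial part of $P_R(v)$, and $\ell_x(a,v)$ is the vertex following $a$ on $P_R(v)$. Since $v$ is not left-wild, $m$ lies on $P_R(v)$ but not on $P_R(a)$, so $\ell_x(a,v)\in P_R(m)$. The leader $\ell_x(v,c)$ is a $T_R$-child of $m$, so a nonempty path of parent arcs leads from $X(\ell_x(a,v))$ to $X(\ell_x(v,c))$. By Lemma~\ref{lem:free}, $Y(\ell_y(v,c))$ comes before $Y(v)$. Two applications of~\eqref{eq:w} give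
\[
(n-1)^2\,\beta(v)\,\alpha(\ell_x(v,c))\le(n-1)^2n^{-4}\,\beta(\ell_y(v,c))\,\alpha(\ell_x(a,v)),
\]
which implies $(\mathrm L'_v)$.

Suppose the right arc of $v\ne s,t,r$ is deleted, and let $a=p_R(v)$, $c=q_R(v)$, $m=\operatorname{lca}_L(v,c)$. Now $a\in P_L(v)$, the leader $\ell_y(a,v)$ follows $a$ on $P_L(v)$, and $m$ lies on $P_L(v)$ but not on $P_L(a)$. So $\ell_y(a,v)\in P_L(m)$, and parent arcs lead from $Y(\ell_y(a,v))$ to $Y(\ell_y(v,c))$. By Lemma~\ref{lem:free}, $X(\ell_x(v,c))$ comes before $X(v)$. Hence
\[
(n-1)^2\,\alpha(v)\,\beta(\ell_y(v,c))\le(n-1)^2n^{-4}\,\alpha(\ell_x(v,c))\,\beta(\ell_y(a,v)),
\]
which implies $(\mathrm R'_v)$. We conclude as in Proposition~\ref{prop:acyclic}.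
\end{proof}

Theorem~\ref{thm:wild} contains Theorem~\ref{thm:H}: under (H) no right arc is tight, so no vertex is right-wild. It also covers orientation B of $K_4$, where (H) fails. There $v$ is the only candidate for a right-wild vertex, $q_R(v)=r$ and $p_L(r)=v$, so $\operatorname{lca}_L(v,r)=v$ is not on $P_L(s)$ and $v$ is not right-wild. The inequality $\alpha_v\beta_r<\beta_v\alpha_r$ of Section~\ref{sec:K4} then follows from $\alpha_v\ll\alpha_r$ and $\beta_r\ll\beta_v$.

We claim nothing about $st$-plane graphs not covered by Theorem~\ref{thm:H}, Corollary~\ref{cor:reverse} or Theorem~\ref{thm:wild}.

\begin{thebibliography}{9}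

\bibitem{ABDFGO}
Patrizio Angelini, Michael A. Bekos, Giuseppe Di Battista, Fabrizio Frati, Luca Grilli and Giacomo Ortali,
\emph{On Planar Straight-Line Dominance Drawings},
arXiv:2512.05225 (2025).

\bibitem{FPP}
de Fraysseix, Pach and Pollack,
\emph{How to draw a planar graph on a grid},
Combinatorica 10 (1990).

\bibitem{DT}
Di Battista and Tamassia,
\emph{Algorithms for plane representations of acyclic digraphs},
TCS 61 (1988).

\bibitem{Kelly}
Kelly (1987).

\end{thebibliography}
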